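# Polygons with linear first syzygies: join–meet ideals of nonmodular lattices

Throughout, $K$ is an arbitrary field, and all lattices are finite, with least element $0$ and greatest element $1$.

## 1. Two quadrics on the pentagon

Let $L$ be a finite lattice and $K[L]=K[x_a : a\in L]$ the polynomial ring with one variable of degree $1$ for each element. For $a,b\in L$ put
$$f_{a,b}=x_ax_b-x_{a\wedge b}\,x_{a\vee b}.$$

**Definition (join–meet ideal).** $I_L=(f_{a,b}: a,b\in L)\subset K[L]$.

If $a,b$ are comparable, then $f_{a,b}=0$. So $I_L$ is generated by the $f_{a,b}$ with $a,b$ incomparable, and it is nonzero as soon as $L$ is not a chain. These quadrics are linearly independent: the monomial $x_ax_b$ of an incomparable pair occurs in no other $f_{a',b'}$, because the second monomial of each $f_{a',b'}$ is a product over a comparable pair. So they are minimal generators.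

**Definition (linearly related).** An ideal $I$ generated in degree $2$ is linearly related if its first syzygy module is generated in degree $3$, that is, $\beta_{1,j}(I)=0$ for all $j\ne 3$. In other words, every relation $\sum h_if_i=0$ among the minimal generators is a combination of relations with linear coefficients.

*Example.* Let $L$ be the product of a chain with two elements and a chain with three. Then $I_L$ is generated by the three $2$-minors of a generic $2\times 3$ matrix. Repeating a row and expanding the $3\times3$ determinant gives two linear syzygies. By the Hilbert–Burch theorem they generate all syzygies, so $I_L$ is linearly related.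

**Definition (modular).** $L$ is modular if $a\le c$ implies $a\vee(b\wedge c)=(a\vee b)\wedge c$ for all $a,b,c$.

By a classical theorem of Dedekind, $L$ is nonmodular exactly when it contains the pentagon $N_5$ as a sublattice: elements $o<p<c<i$ and $q$ with $p\wedge q=c\wedge q=o$ and $p\vee q=c\vee q=i$.

Three facts may be used freely.

* (F1) $I_L$ is prime if and only if $L$ is distributive.
* (F2) If $L$ is modular but not distributive, then $\operatorname{reg}(I_L)\ge4$ and $I_L$ is not linearly related.
* (F3) The join–meet ideal of every nonmodular lattice with at most six elements is not linearly related.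

The answer one would guess is this: *the join–meet ideal of a nonmodular lattice is never linearly related.* Deciding this is a question posed in T. Hibi and S. A. Seyed Fakhari, "Regularity and depth of binomial ideals arising from combinatorics", arXiv:2607.18679 (2026). By (F2), the guess would say that among all lattices only the distributive ones can be linearly related.

We test it on $N_5$ itself. Write $p,c,q$ for the variables of the three inner elements. The incomparable pairs are $\{p,q\}$ and $\{c,q\}$, so
$$I_{N_5}=(pq-x_0x_1,\ cq-x_0x_1).$$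
Each generator is irreducible, since it has degree $1$ in $p$ (respectively $c$) with coprime coefficients $q$ and $x_0x_1$. The two are not proportional. So they form a regular sequence, and the only syzygy, up to multiples, is the Koszul one, in degree $4$. There are no linear syzygies at all, and the guess holds. Fact (F3) confirms it up to six elements.

## 2. Moving the pentagon's syzygy into a larger lattice

Every nonmodular lattice contains a pentagon, and the pentagon has a nonlinear syzygy. The first thing to try is to carry this obstruction from a sublattice to the whole lattice. For *intervals* this works.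

**Lemma 1.** If $I_L$ is linearly related and the interval $L'=[p,q]\subseteq L$ is not a chain, then $I_{L'}$ is linearly related.

*Proof.* Let $\rho:K[L]\to K[L']$ kill the variables outside $L'$. If $a\wedge b$ and $a\vee b$ both lie in $[p,q]$, then so do $a$ and $b$. Hence $\rho(f_{a,b})=f_{a,b}$ if $a,b\in L'$, and $\rho(f_{a,b})=0$ otherwise. A syzygy of the generators of $I_{L'}$ is also a syzygy of the generators of $I_L$, so it is a combination of linear syzygies of $I_L$. Apply $\rho$ to all coefficients and drop the generators with $\rho(f_{a,b})=0$. The original syzygy is unchanged, and each linear syzygy $\sum\ell_{ab}[f_{a,b}]$ becomes $\sum_{a,b\in L'}\rho(\ell_{ab})[f_{a,b}]$. This is a linear syzygy of $I_{L'}$, because $\sum_{a,b\in L'}\rho(\ell_{ab})f_{a,b}=\rho\big(\sum\ell_{ab}f_{a,b}\big)=0$. $\square$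

For a pentagon that is only a *sublattice*, the argument stops at the claim that $\rho$ kills the other generators. Take the face lattice $L_n$ of a convex $n$-gon: its elements are the empty face $0$, the $n$ vertices, the $n$ edges, and the whole polygon $1$. Going around the boundary, list vertices and edges alternately as $z_0,z_1,\dots,z_{2n-1}$, with $z_0$ a vertex. For $n\ge5$ the elements $0,1,z_0<z_1$ and $z_4$ form a pentagon. Now $z_2$ and $z_6$ are two further vertices that lie on no common edge, so $f_{z_2,z_6}=z_2z_6-x_0x_1$, and $\rho$ sends this to $-x_0x_1$, not to $0$. The image $\rho(I_{L_n})$ therefore contains $x_0x_1$, $pq$ and $cq$ (with $p=z_0$, $c=z_1$, $q=z_4$). In that ideal the old Koszul relation between $pq$ and $cq$ is just $q$ times the linear relation $c[pq]-p[cq]$, and the obstruction has vanished.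

So pairs with meet $0$ and join $1$ lying outside the pentagon are what can save linearity. We shall see that in the polygons with $n\ge5$ they do, and that the guess is **false**.

## 3. Cycles in the comparability graph, and three theorems

Put $L^\circ=L\setminus\{0,1\}$, and let $G(L)$ be the comparability graph of $L^\circ$: vertices are the elements of $L^\circ$, and edges join comparable elements. The length of $L$ is the number of elements of a longest chain, minus one.

**Definition (the class $\mathcal L$).** $\mathcal L$ is the class of lattices of length $3$ such that every component of $G(L)$ is a cycle of length $\ge8$, except that at most one component may instead be a path with one or two vertices, and there is at least one cycle.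

In length $3$ a chain in $L^\circ$ has at most two elements, so the vertices of a cycle are alternately minimal and maximal in $L^\circ$. Conversely, a bounded poset of this shape is a lattice. Indeed, two incomparable elements $a,b$ of $L^\circ$ have at most one common upper bound in $L^\circ$, since two of them would give a 4-cycle in $G(L)$. That bound, or $1$ if there is none, is $a\vee b$; meets are dual.

*Examples.* $G(L_n)$ is a cycle of length $2n$, so $L_n\in\mathcal L$ for $n\ge4$. For $n=3$ we get the Boolean lattice $B_3$, whose graph is a 6-cycle and which is distributive. An 8-cycle plus one isolated point, with $0$ and $1$ added, is a lattice in $\mathcal L$ with $11$ elements.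

**Theorem A.** If $L\in\mathcal L$ and $G(L)$ is not a single 8-cycle, then $L$ is nonmodular and $I_L$ is linearly related. In particular $I_{L_n}$ is linearly related for all $n\ge5$, so the assertion "the join–meet ideal of a nonmodular lattice is not linearly related" is disproved.

**Theorem B.** Let $L$ be nonmodular of length $\le3$. Then $I_L$ is linearly related if and only if $L\in\mathcal L$ and $G(L)$ is not a single 8-cycle. (So $I_{L_4}$ is not linearly related. The smallest lattice that occurs has 11 elements: an 8-cycle plus one isolated point.)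

**Theorem C.** For $L\in\mathcal L$, it is impossible that $\beta_{1,j}(I_L)=0$ for all $j\neq3$ and $\beta_{2,j}(I_L)=0$ for all $j\ne4$. Thus the lattices of Theorem A have linear first but not linear second syzygies.

The remark on $11$ elements follows by counting: a single cycle of length $\ge10$ gives at least $12$ elements, and with at least two components, one of them a cycle of length $\ge8$, we need at least $8+1+2=11$.

We first build the obstructions, which prove the guess for all lattices of length $\le3$ outside the list. Then we prove Theorem A.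

## 4. Restricting linear syzygies to three or four variables

**Purpose.** We want a test that uses only a substitution of variables: if $I$ has linear syzygies up to some step, then no substitution into few variables may produce a scheme of too large degree.

Recall some facts on local cohomology $H^i$ of graded modules at the maximal ideal of a polynomial ring $T$ in $r$ variables. We have $H^i(N)=0$ for $i>\dim N$. We have $H^i(T)=0$ for $i\ne r$, and $H^r(T)_d=0$ for $d>-r$. Short exact sequences give long exact sequences in each degree. Finally, for a finitely generated graded module $N$ with Hilbert polynomial $P_N$, the Grothendieck–Serre formula says $\dim N_d-P_N(d)=\sum_i(-1)^i\dim H^i(N)_d$ for all $d$.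

**Lemma 2.** Let $I\subset S$ be a homogeneous ideal generated in degree 2, $p\in\{2,3\}$, with $\operatorname{Tor}_i(I,K)$ concentrated in degree $i+2$ for $1\le i\le p-1$. Let $T$ be a polynomial ring in $r=p+1$ variables, $\psi:S\to T$ a graded surjection, $M=T/\psi(I)$ with $\dim M\le1$, and let $e$ be the (constant) Hilbert polynomial of $M$. Then $e\le r$.

This is a special case of the argument of Eisenbud–Green–Hulek–Popescu, *Restricting linear syzygies*, Compositio Math. 141 (2005).

*Proof.* Let $F$ be the minimal free resolution of $S/I$ and $C=F\otimes_ST$. By hypothesis $F_p$ is a sum of copies of $S(-(p+1))$, so $C_p$ is a sum of copies of $T(-r)$. The homology $H_i(C)=\operatorname{Tor}^S_i(S/I,T)$ is killed by $\psi(I)$, hence has dimension $\le1$. Let $B_i\subseteq Z_i\subseteq C_i$ be the boundaries and cycles; thus $B_0=\psi(I)\subseteq C_0=T$. We show $H^1(M)_1=0$ by climbing along the complex.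

* From $0\to B_0\to T\to M\to0$ and $H^1(T)=0$ we get $H^1(M)\hookrightarrow H^2(B_0)$.
* From $0\to Z_{i+1}\to C_{i+1}\to B_i\to 0$, if $i+2<r$ then $H^{i+2}(C_{i+1})=0$, so $H^{i+2}(B_i)\hookrightarrow H^{i+3}(Z_{i+1})$.
* From $0\to B_{i+1}\to Z_{i+1}\to H_{i+1}(C)\to0$ and $H^{i+3}(H_{i+1}(C))=0$ (as $i+3>1$), the map $H^{i+3}(B_{i+1})\to H^{i+3}(Z_{i+1})$ is onto.
* From $0\to Z_{r-1}\to C_{r-1}\to B_{r-2}\to0$ and $H^{r+1}=0$, $H^r(B_{r-2})$ is a quotient of $H^r(C_{r-1})$, where $C_{r-1}=C_p$. Since $H^r(T(-r))_1=H^r(T)_{1-r}=0$, we get $H^r(B_{r-2})_1=0$.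

For $p=2$ the chain is $H^1(M)\hookrightarrow H^2(B_0)\hookrightarrow H^3(Z_1)\twoheadleftarrow H^3(B_1)$, and the last module vanishes in degree $1$. For $p=3$ it is
$$H^1(M)\hookrightarrow H^2(B_0)\hookrightarrow H^3(Z_1)\twoheadleftarrow H^3(B_1)\hookrightarrow H^4(Z_2)\twoheadleftarrow H^4(B_2),$$
again with last module zero in degree $1$. Reading from right to left, $H^1(M)_1=0$. By the Grothendieck–Serre formula in degree $1$,
$$\dim M_1-e=\dim H^0(M)_1-\dim H^1(M)_1\ge0,$$
so $e\le\dim M_1\le\dim T_1=r$. $\square$

**How we use it for $p=2$.** If $I$ is linearly related, then $\psi(I)$ is never a complete intersection of two quadrics in three variables, because there $\dim M=1$ and $e=4>3$.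

**Lemma 3.** Let $u,v\in L^\circ$ be incomparable, each of degree $\le1$ in $G(L)$. Suppose there is a pair $\{a,b\}\neq\{u,v\}$ in $L^\circ$ with $a\wedge b=0$, $a\vee b=1$. Then $I_L$ is not linearly related.

*Proof.* Let $\psi:K[L]\to K[\lambda_1,\lambda_2,\lambda_3]$ send $x_u\mapsto\lambda_1$, $x_v\mapsto\lambda_2$, $x_0,x_1\mapsto\lambda_3$, and all other variables to $0$. Let $a,b$ be incomparable. For $\psi(x_{a\wedge b}x_{a\vee b})\ne0$ we need $a\wedge b$ and $a\vee b$ in $\{0,1,u,v\}$. Since $a\wedge b<a\vee b$ and $u,v$ are incomparable, the pair is $\{0,1\}$, $\{0,u\}$, $\{u,1\}$, $\{0,v\}$ or $\{v,1\}$. In the second case $a,b<u$, in the third $a,b>u$; either way $u$ has degree $\ge2$ in $G(L)$, which is excluded. The same holds for $v$. So only $\{0,1\}$ remains. Moreover $\psi(x_ax_b)\neq0$ only for $\{a,b\}=\{u,v\}$, since $0,1$ are comparable to everything. Hence $\psi(f_{u,v})\in\{\lambda_1\lambda_2,\ \lambda_1\lambda_2-\lambda_3^2\}$, every other $\psi(f_{a,b})$ is $0$ or $-\lambda_3^2$, and $-\lambda_3^2$ occurs by hypothesis. So $\psi(I_L)=(\lambda_1\lambda_2,\lambda_3^2)$, a complete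 intersection of two quadrics, contradicting Lemma 2. $\square$

*Example.* Let $L^\circ=\{p<c,\ q,\ r\}$, with no other relations: six elements. Here $I_L$ does have a linear syzygy,
$$r(f_{p,q}-f_{c,q})-q(f_{p,r}-f_{c,r})=rq(p-c)-qr(p-c)=0,$$
but Lemma 3 with $\{u,v\}=\{q,r\}$ shows that it is not linearly related.

*Example.* Let $M_k$ be the lattice with $k\ge3$ pairwise incomparable inner elements. Lemma 3, with any two of them as $u,v$, shows directly that $I_{M_k}$ is not linearly related. This is a case of (F2).

**The square.** We show that $I_{L_4}$ is not linearly related. Let $v_1,\dots,v_4$ be the atoms and $e_i=v_i\vee v_{i+1}$ the coatoms, indices mod $4$. Let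
$$x_0,v_1,v_2,e_1\mapsto\lambda_1,\qquad v_3,e_2\mapsto\lambda_2,\qquad x_1,v_4,e_3,e_4\mapsto\lambda_3,$$
and write $g=\lambda_1\lambda_2-\lambda_1\lambda_3$ and $h=\lambda_2\lambda_3-\lambda_1\lambda_3$. The $20$ generators map as follows.

* $v_1v_2-x_0e_1$, $v_2v_3-x_0e_2$, $v_4v_1-x_0e_4$ go to $0$; $v_3v_4-x_0e_3$ goes to $h$.
* $e_1e_2-v_2x_1$ goes to $g$; $e_2e_3-v_3x_1$, $e_3e_4-v_4x_1$, $e_4e_1-v_1x_1$ go to $0$.
* The remaining generators are $ab-x_0x_1$, with $x_0x_1\mapsto\lambda_1\lambda_3$. The products $v_1v_3,\ v_1e_2,\ v_3e_1$ go to $\lambda_1\lambda_2$, giving $g$. The products $e_2e_4,\ v_3e_4,\ v_4e_2$ go to $\lambda_2\lambda_3$, giving $h$. The products $v_2v_4,\ e_1e_3,\ v_1e_3,\ v_2e_3,\ v_2e_4,\ v_4e_1$ go to $\lambda_1\lambda_3$, giving $0$.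

The image is $\big(\lambda_1(\lambda_2-\lambda_3),\ \lambda_3(\lambda_2-\lambda_1)\big)$. The two quadrics have no common factor, so this is a complete intersection, and Lemma 2 applies. The guess survives the square.

## 5. Length at most three: everything outside $\mathcal L$ is excluded

One more obstruction is needed, for lattices built from a distributive part and a separate rest.

**Lemma 4.** Suppose $L^\circ=U\sqcup W$ with $U,W\ne\emptyset$ unions of components of $G(L)$, and $a\wedge b=0$, $a\vee b=1$ for all $a\in U$, $b\in W$. If $L_1=U\cup\{0,1\}$ is distributive and not a chain, then $I_L$ is not linearly related.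

*Proof.* $L_1$ is a sublattice: the meet or join of two elements of $U$ is $0$, $1$, or an element of $L^\circ$ comparable to both, hence in $U$. Let $\rho:K[L]\to K[L_1]$ kill the variables of $W$. Let $a,b\in L^\circ$ be incomparable with $\{a,b\}\not\subseteq U$. If $a\wedge b=0$ and $a\vee b=1$, then $\rho(f_{a,b})=-x_0x_1$. Otherwise $a,b\in W$, and $a\wedge b$ or $a\vee b$ lies in $L^\circ$, hence in $W$; then $\rho(f_{a,b})=0$.

For a syzygy $s=\sum h_{ab}[f_{a,b}]$ let $c(s)=\sum\rho(h_{ab})$, summed over the pairs $\{a,b\}\not\subseteq U$ with meet $0$ and join $1$. Applying $\rho$ to $\sum h_{ab}f_{a,b}=0$ gives $c(s)x_0x_1\in I_{L_1}$. By (F1), $I_{L_1}$ is prime, and it contains no linear form, so $c(s)\in I_{L_1}$. If $s$ is linear, then $c(s)$ is a linear form, hence $c(s)=0$. Since $c(hs)=\rho(h)c(s)$, if $I_L$ were linearly related, then $c$ would vanish on all syzygies. But take $a\in U$, $b\in W$, and incomparable $a',b'\in U$, which exist because $L_1$ is not a chain. The Koszul syzygy $f_{a',b'}[f_{a,b}]-f_{a,b}[f_{a',b'}]$ has $c=\rho(f_{a',b'})=f_{a',b'}\neq0$. $\square$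

**Proof of the "only if" part of Theorem B.** Let $L$ be nonmodular of length $\le3$ with $I_L$ linearly related. It contains a pentagon $o<p<c<i$, $q$. Since the length is $\le3$, we have $o=0$, $i=1$, the length is exactly $3$, and $\{p,q\}$, $\{c,q\}$ are two pairs with meet $0$ and join $1$.

**Step 1: degrees in $G(L)$ are at most $2$.** Suppose $a\in L^\circ$ has neighbors $c_1,\dots,c_k$ with $k\ge3$. They all lie above $a$ or all below, since $c_1<a<c_2$ would give the chain $0<c_1<a<c_2<1$ of length $4$. They are pairwise incomparable for the same reason. So $[a,1]$ or $[0,a]$ is isomorphic to $M_k$, which is modular and not distributive, and its ideal is not linearly related. This contradicts Lemma 1. Hence the components are paths (possibly a single vertex) and cycles; the cycles are even because minimal and maximal elements alternate.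

**Step 2: no 4-cycle.** If $a,a'<c,c'$ form a 4-cycle, then $a<a\vee a'\le c$ and $a\vee a'\le c'$. As $c\ne c'$, the element $a\vee a'$ is strictly below one of them, and we get a chain of length $4$.

**Step 3: no 6-cycle.** A 6-cycle component together with $0,1$ is the Boolean lattice $B_3$, which is distributive. As $L$ is nonmodular, there are other components. Elements of different components are incomparable; a meet in $L^\circ$ or a join in $L^\circ$ would be a common neighbor, so their meet is $0$ and their join is $1$. Lemma 4 with $U$ the 6-cycle gives a contradiction.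

**Step 4: at most one path, with at most two vertices.** The two ends of a path component with $\ge3$ vertices, or end vertices of two different path components, are incomparable elements of degree $\le1$. There are two pairs with meet $0$ and join $1$, so at least one differs from $\{u,v\}$. Lemma 3 gives a contradiction.

**Step 5: conclusion.** There is at least one cycle; otherwise $L^\circ$ is empty or one path with at most two vertices, and $L$ is a chain. So $L\in\mathcal L$. If $G(L)$ were a single 8-cycle, then $L\cong L_4$, which was excluded in Section 4. $\blacksquare$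

The "if" part of Theorem B is Theorem A. The rest of the lecture proves Theorem A and then Theorem C.

## 6. Generators for $L\in\mathcal L$, and the cubics that block a direct Gröbner argument

Let $L\in\mathcal L$, $S=K[L]$, $I=I_L$. Write the variable of $a\in L^\circ$ as $a$ itself; the other two variables are $x_0,x_1$. A cycle of $G(L)$ of length $2m\ge8$ is written $z_k$ ($k\in\mathbb Z/2m$), consecutive elements being comparable. Put
$$y_k=\begin{cases}x_0& z_k \text{ maximal in }L^\circ,\\ x_1& z_k\text{ minimal in }L^\circ.\end{cases}$$
So $y_k$ depends only on the parity of $k$, and $y_ky_{k+1}=x_0x_1$. We also write $y(z)$ for $y_k$ when $z=z_k$. The path component, if there is one, is called $Q$; its elements are comparable.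

**Definition (complementary).** $a,b\in L^\circ$ are complementary if $a\wedge b=0$ and $a\vee b=1$.

If $a,b\in L^\circ$ are incomparable and not complementary, then their meet or join is a common neighbor in $G(L)$, so $\{a,b\}=\{z_{k-1},z_{k+1}\}$ in a cycle. Conversely, such a pair is not complementary: if $z_k$ is maximal, then $z_{k-1},z_{k+1}$ are minimal in $L^\circ$, so their meet is $0$ and their join is $z_k$; dually if $z_k$ is minimal. Hence $a,b$ are complementary if and only if they lie in different components, or in the same cycle at cyclic distance $\ge3$. Since $2m\ge8$, we have the following rule, used constantly: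
$$\text{index differences } 3,4,5 \text{ in a cycle always give complementary pairs.}\tag{3}$$

The minimal generators of $I$ are
$$f_k=z_{k-1}z_{k+1}-z_ky_k\ (z_k\text{ in a cycle}),\qquad ab-x_0x_1\ (a,b\text{ complementary}).$$
We also write $f_z$ for $f_k$ when $z=z_k$. For $L_5$ these are $10+25=35$ quadrics in $12$ variables.

**$L$ is nonmodular.** Let $z_0$ be minimal in a cycle. Then $z_0<z_1$, and $z_4$ is complementary to both. So $z_0\vee(z_4\wedge z_1)=z_0\ne z_1=(z_0\vee z_4)\wedge z_1$.

To bound the syzygies of $I$, one naturally looks for a Gröbner basis of quadrics. Give the variables from $L^\circ$ weight $1$ and $x_0,x_1$ weight $0$. The leading monomials of $I_2$ are then exactly the $x_ux_v$ with $u,v$ incomparable. If $b$ is complementary to $a$ and $c$, the S-polynomial of the two generators is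
$$c(ab-x_0x_1)-a(bc-x_0x_1)=(a-c)x_0x_1\in I .\tag{4}$$
Its leading monomial, $ax_0x_1$ or $cx_0x_1$, is not divisible by any of those quadrics. So $\operatorname{in}(I)$ needs cubic generators, and the initial ideal can no longer certify linear syzygies. One could hope to make $z_ky_k$ the leading monomial of $f_k$ while keeping $ab$ as leading monomial of $ab-x_0x_1$. No monomial order does this. Multiplying $z_ky_k>z_{k-1}z_{k+1}$ over a cycle and cancelling gives $(x_0x_1)^m>\prod z_k$. Multiplying $z_kz_{k+3}>x_0x_1$ over the cycle gives $(\prod z_k)^2>(x_0x_1)^{2m}$. These two are incompatible.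

Equation (4) also shows what to do. The trouble is always $x_0x_1$ times a difference of variables. So we adjoin $x_0x_1$, study the larger ideal
$$J=I+(x_0x_1),$$
and then compute exactly what passing back from $J$ to $I$ costs. The ideal $J$ is minimally generated by $x_0x_1$, the $f_k$, and the monomials $ab$ with $a,b$ complementary.

## 7. The ideal $J=I+(x_0x_1)$ is linearly related

**Step 1: a quadratic Gröbner basis of $J$.** Give $x_0,x_1$ weight $2$ and all other variables weight $1$, and refine to a monomial order. Then the leading monomial of $f_k$ is $z_ky_k$. We claim that the generators form a Gröbner basis. By Buchberger's criterion, only pairs with non-coprime leading monomials need checking, and pairs of monomials are trivial.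

* *$f_k$ and $f_l$ with $y_k=y_l$.* The S-polynomial is $\pm(z_lz_{k-1}z_{k+1}-z_kz_{l-1}z_{l+1})$. In the same cycle, after possibly reversing the orientation, $l=k+s$ with $s$ even, $2\le s\le m$. If $s=2$, the two monomials are divisible by $z_{k-1}z_{k+2}$ and $z_kz_{k+3}$. If $s\ge4$, they are divisible by $z_{k+s}z_{k+1}$ and $z_kz_{k+s-1}$, at distance $s-1\ge3$. All these pairs are complementary. If the $f$'s belong to different cycles, then $z_lz_{k-1}$ and $z_kz_{l-1}$ are complementary pairs. So both monomials reduce to $0$.
* *$f_k$ and $x_0x_1$.* Up to sign we get $y_{k+1}z_{k-1}z_{k+1}$. Since $y_{k-1}=y_{k+1}$, it reduces by $f_{k-1}=z_{k-2}z_k-z_{k-1}y_{k-1}$ to $z_{k-2}z_kz_{k+1}$, which is divisible by $z_{k-2}z_{k+1}$, a complementary pair.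
* *$f_k$ and $z_kw$ with $w$ complementary to $z_k$.* Up to sign we get $wz_{k-1}z_{k+1}$. If $w$ is in another component, $wz_{k-1}$ is a generator. Otherwise $w=z_{k+s}$ with $3\le s\le2m-3$. If $s=3$, then $w$ and $z_{k-1}$ have index difference $4$. If $s\ge4$, then $w$ and $z_{k+1}$ have distance $\min(s-1,2m-s+1)\ge3$. So the monomial reduces to $0$.

Hence $\operatorname{in}(J)$ is generated by the squarefree quadratic monomials $x_0x_1$, $z_ky_k$, and $ab$ ($a,b$ complementary).

**Step 2: which monomial syzygies are not obviously linear.** Let $\Gamma$ be the graph on the variables whose *non-edges* are these monomials. Its edges are: $x_0$ with the minimal elements of cycles; $x_1$ with the maximal elements of cycles; $x_0$ and $x_1$ with all elements of $Q$; the pair inside $Q$ if $|Q|=2$; and pairs at distance $1,2$ inside a cycle.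

The syzygies of a monomial ideal are generated by the pairwise ones. A non-coprime pair of quadratic monomials gives a linear syzygy. For a coprime pair $ab,cd$ with, say, $ac\in\operatorname{in}(J)$,
$$cd[ab]-ab[cd]=d\,(c[ab]-b[ac])+b\,(d[ac]-a[cd]),$$
a combination of linear ones. So a coprime pair needs attention only if none of $ac,ad,bc,bd$ lies in $\operatorname{in}(J)$, that is, if $c,d$ are non-adjacent common neighbors in $\Gamma$ of the non-adjacent pair $a,b$. We list the common neighbors of every non-adjacent pair.

* $\{x_0,x_1\}$: only elements of $Q$, which are mutually adjacent.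
* $\{x_0,z_k\}$ with $z_k$ maximal: the neighbors of $z_k$ are $x_1,z_{k\pm1},z_{k\pm2}$, so the common ones are $z_{k\pm1}$, which are at distance $2$, hence adjacent. Dually for $\{x_1,\text{minimal}\}$.
* Same cycle, distance $3$: the two elements in between, which are adjacent. One end is minimal and the other maximal, so there is no common $x_i$.
* Same cycle, distance $4$, say $z_0,z_4$: the element $z_2$, and the one $x_i$ adjacent to elements of this parity; these two are adjacent. If $2m=8$, also $z_6$, adjacent to that $x_i$ but not to $z_2$.
* Same cycle, distance $\ge5$, or different components: no common neighbor in $L^\circ$, and at most one common $x_i$, since an element of a cycle is adjacent to exactly one of $x_0,x_1$, and two elements of different components do not both lie in $Q$.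

So the only exceptions are, in each 8-cycle, the pairs $z_jz_{j+4},\ z_{j+2}z_{j+6}$.

**Step 3: lifting from $\operatorname{in}(J)$ to $J$.** Let $g_i$ be the Gröbner basis, normalized to have leading coefficient $1$, and let $\tau_a$ be multihomogeneous generators of the syzygies of the leading monomials. Evaluating $\tau_a$ on the $g_i$ gives an element of $J$ in which the top monomial cancels. Division by the Gröbner basis writes it as $\sum q_ig_i$ with all terms below that monomial, and $T_a=\tau_a-\sum q_i[g_i]$ is a syzygy of $J$ with leading part $\tau_a$. *The $T_a$ generate all syzygies.* Indeed, given $\sum h_i[g_i]$, let $\mu$ be the largest of the leading monomials of the $h_ig_i$. The terms reaching $\mu$ form a syzygy of the leading monomials, which is a combination of multiples of the $\tau_a$. Subtracting the same combination of the $T_a$ lowers $\mu$, and this ends. By homogeneity, a linear $\tau_a$ has a linear lift.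

The Koszul syzygy of $z_jz_{j+4}$ and $z_{j+2}z_{j+6}$ is its own lift, since both monomials are generators of $J$. So it remains to write it through linear syzygies.

**Step 4: the exceptional pairs of an 8-cycle.** Take $j=0$; other $j$ follow by shifting indices. Put
$$\lambda_1=z_4[f_1]+y_1[z_1z_4]-z_2[z_0z_4],\qquad\lambda_2=z_6[f_1]+y_1[z_1z_6]-z_0[z_2z_6].$$
Since $f_1=z_0z_2-z_1y_1$, these are linear syzygies; all bracketed monomials are complementary pairs by (3). Then
$$z_2z_6[z_0z_4]-z_0z_4[z_2z_6]=-z_6\lambda_1+z_4\lambda_2+y_1\big(z_6[z_1z_4]-z_4[z_1z_6]\big):$$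
on the right the terms with $[f_1]$, $[z_1z_4]$ and $[z_1z_6]$ cancel, and the left side remains. The last bracket is also a linear syzygy. Hence **$J$ is linearly related.** This holds for every $L\in\mathcal L$, including $L_4$.

## 8. The quotient $J/I$ is a line

**Purpose.** We determine $J/I$, and we record the linear syzygies of $J$ that we shall use.

Let $P=(1,\dots,1)$, let $V\subset S_1$ be the space of linear forms vanishing at $P$ (spanned by differences of variables), and let $\varphi:J_2\to K$ be evaluation at $P$. Every $f_{a,b}$ vanishes at $P$, so $\varphi(I_2)=0$, while $\varphi(x_0x_1)=1$. Hence $q\equiv\varphi(q)x_0x_1 \pmod I$ for $q\in J_2$. On the generators of $J$, $\varphi$ is $0$ on $f_k$ and $1$ on $x_0x_1$ and on each $ab$.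

Write $[q]$ for $1\otimes q\in S\otimes J_2$, and let $N\subset S_1\otimes J_2$ be the space of linear syzygies of $J$. For $s=\sum\ell_i[q_i]\in N$ put
$$\alpha_1(s)=\sum\varphi(q_i)\ell_i .$$
Then $\alpha_1(s)x_0x_1\equiv\sum\ell_iq_i=0\pmod I$, and evaluating at $P$ gives $\alpha_1(s)\in V$. We use the following elements of $N$.

* $\tau_b(a,c)=a[bc]-c[ab]$, for $b$ complementary to $a$ and $c$. Here $\alpha_1=a-c$.
* $s_b(z;z',z'')=b[f_z]-z''[bz']+y[bz]$, where $z$ is in a cycle with neighbors $z',z''$, $y=y(z)$, $f_z=z'z''-zy$, and $b$ is complementary to $z$ and $z'$. It is a syzygy since $b(z'z''-zy)-z''bz'+ybz=0$. Here $\alpha_1=y-z''$.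
* $\sigma_k=z_{k+2}[f_k]+y_k[f_{k+1}]-z_{k+1}[z_{k-1}z_{k+2}]+z_{k+1}[x_0x_1]$. It is a syzygy since $z_{k+2}f_k+y_kf_{k+1}=z_{k+2}z_{k-1}z_{k+1}-z_{k+1}y_ky_{k+1}$. Here $\alpha_1=-z_{k+1}+z_{k+1}=0$.
* Its reflection $\sigma_k^*=z_{k-2}[f_k]+y_k[f_{k-1}]-z_{k-1}[z_{k+1}z_{k-2}]+z_{k-1}[x_0x_1]$, also with $\alpha_1=0$.

**Claim.** $(I:x_0x_1)=(V)$, the ideal generated by $V$.

*Proof.* First, the values of $\alpha_1$ span $V$. The elements $z_j,z_{j+1}$ have the common complement $z_{j+4}$, so $z_j-z_{j+1}$ is a value. If $a=z_j$ is in a cycle and $c$ in another component, $z_{j+4}$ is a common complement, so $a-c$ is a value. Two elements of $Q$ have common complements in a cycle. Finally $s_b(z_k;z_{k-1},z_{k+1})$ with $b=z_{k+3}$ gives $y_k-z_{k+1}$, for both values of $y_k$. These differences connect all variables, so they span $V$, and $(V)\subseteq(I:x_0x_1)$.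

Suppose the inclusion is strict. Since $S/(V)\cong K[t]$, with every variable going to $t$, the homogeneous ideal $(I:x_0x_1)$ contains $x_0^r$ for some $r$. But $x_0^r\cdot x_0x_1$ does not vanish at $P$, while all of $I$ does. This is a contradiction. $\square$

Since $J/I$ is generated by the class of $x_0x_1$, we get the exact sequence
$$0\to I\to J\to (S/(V))(-2)\to0.\tag{5}$$

## 9. The cost of going back: a map onto $\wedge^2V$

**Purpose.** We turn "$I$ is linearly related" into a question of linear algebra.

The Koszul complex on $V$ resolves $S/(V)$, so $\operatorname{Tor}_2((S/(V))(-2),K)=\wedge^2V$, concentrated in degree $4$. By Section 7, $\operatorname{Tor}_1(J,K)_j=0$ for $j\ne3$. The long exact sequence of (5),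
$$\operatorname{Tor}_2(J,K)\to\operatorname{Tor}_2((S/(V))(-2),K)\to\operatorname{Tor}_1(I,K)\to\operatorname{Tor}_1(J,K),$$
gives $\operatorname{Tor}_1(I,K)_j=0$ for $j\ge5$, and an exact sequence
$$\operatorname{Tor}_2(J,K)_4\xrightarrow{\ \alpha_2\ }\wedge^2V\to\operatorname{Tor}_1(I,K)_4\to0.$$
Since $I$ is generated in degree $2$, also $\operatorname{Tor}_1(I,K)_j=0$ for $j\le2$. So **$I$ is linearly related if and only if $\alpha_2$ is onto.**

**Computing $\alpha_2$.** The minimal resolution of $J$ starts with $S\otimes N(-3)\to S\otimes J_2(-2)$. The kernel of this map begins in degree $4$, so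
$$\operatorname{Tor}_2(J,K)_4=N_2:=\ker(S_1\otimes N\to S_2\otimes J_2).$$
The map $J\to(S/(V))(-2)$ lifts to a map into the Koszul complex $S\otimes\wedge^2V(-4)\to S\otimes V(-3)\to S(-2)$, given by $\varphi$ on $J_2$ and by $\alpha_1$ on $N$; that the square commutes is the definition of $\alpha_1$. In the next step the Koszul differential on $\wedge^2V$ is
$$\wedge^2V\hookrightarrow S_1\otimes V,\qquad u\wedge v=u\otimes v-v\otimes u,$$
which is injective in every characteristic (look at a basis). We identify $\wedge^2V$ with its image. Commutativity then determines $\alpha_2$: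
$$\alpha_2\Big(\sum\ell_a\otimes s_a\Big)=\sum\ell_a\otimes\alpha_1(s_a)\quad\text{for }\sum\ell_a\otimes s_a\in N_2 .\tag{6}$$
Let $Y\subseteq\wedge^2V$ be the image of $\alpha_2$. We must show $Y=\wedge^2V$. For $L_5$ this is a space of dimension $\binom{11}{2}=55$.

## 10. Three families of second syzygies

**Step 1 (K).** *If $b$ is complementary to $a,c,e$, then $(a-e)\wedge(c-e)\in Y$.*

The element $a\otimes\tau_b(c,e)+c\otimes\tau_b(e,a)+e\otimes\tau_b(a,c)$ maps in $S_2\otimes J_2$ to
$$ac[be]-ae[bc]+ce[ab]-ac[be]+ae[bc]-ce[ab]=0,$$
so it lies in $N_2$. By (6) its image is $a\otimes(c-e)+c\otimes(e-a)+e\otimes(a-c)$, which is the expansion of $(a-e)\otimes(c-e)-(c-e)\otimes(a-e)$.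

**Step 2 (S).** *If $z$ is in a cycle with neighbors $z',z''$, and $b,b'$ are both complementary to $z$ and $z'$, then $(b-b')\wedge(y(z)-z'')\in Y$.*

Write $s_b=s_b(z;z',z'')$ and $y=y(z)$. The terms with $[f_z]$ cancel in
$$b's_b-bs_{b'}=-z''\big(b'[bz']-b[b'z']\big)+y\big(b'[bz]-b[b'z]\big).$$
The brackets are $\tau_{z'}(b',b)$ and $\tau_z(b',b)$. So $b'\otimes s_b-b\otimes s_{b'}+z''\otimes\tau_{z'}(b',b)-y\otimes\tau_z(b',b)\in N_2$, with image
$$(b'-b)\otimes(y-z'')-(y-z'')\otimes(b'-b)=(b'-b)\wedge(y-z'').$$

**Step 3 (H).** The first two families never produce $x_0$ and $x_1$ against each other directly; this step does, modulo differences from $L^\circ$. Let $b$ be complementary to $z_{k-1},z_k,z_{k+1}$. In $S_2\otimes J_2$ we claim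
$$b\,\sigma_k-z_{k+2}\,s_b(z_k;z_{k-1},z_{k+1})-y_k\,s_b(z_{k+1};z_k,z_{k+2})-z_{k+1}\,\tau_{z_{k-1}}(z_{k+2},b)=bz_{k+1}[x_0x_1]-x_0x_1[bz_{k+1}].\tag{7}$$
The four terms on the left are, in order,
$$bz_{k+2}[f_k]+by_k[f_{k+1}]-bz_{k+1}[z_{k-1}z_{k+2}]+bz_{k+1}[x_0x_1],$$
$$-bz_{k+2}[f_k]+z_{k+1}z_{k+2}[bz_{k-1}]-y_kz_{k+2}[bz_k],$$
$$-by_k[f_{k+1}]+y_kz_{k+2}[bz_k]-y_ky_{k+1}[bz_{k+1}],$$
$$-z_{k+1}z_{k+2}[bz_{k-1}]+bz_{k+1}[z_{k-1}z_{k+2}].$$
Adding them, everything cancels except the right side of (7). By reflection, for the same kind of $b$,
$$b\,\sigma^*_k-z_{k-2}\,s_b(z_k;z_{k+1},z_{k-1})-y_k\,s_b(z_{k-1};z_k,z_{k-2})-z_{k-1}\,\tau_{z_{k+1}}(z_{k-2},b)=bz_{k-1}[x_0x_1]-x_0x_1[bz_{k-1}].\tag{8}$$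

Fix $j$ in a cycle. Use (7) with $k=j-1$, $b=z_{j+3}$; the index differences to $z_{j-2},z_{j-1},z_j$ are $5,4,3$. Use (8) with $k=j+4$, $b=z_j$; the index differences to $z_{j+5},z_{j+4},z_{j+3}$ are $5,4,3$. By (3) both choices are allowed. Both right sides equal $z_jz_{j+3}[x_0x_1]-x_0x_1[z_jz_{j+3}]$. So the difference of the left sides, read in $S_1\otimes N$, lies in $N_2$. Recall $\alpha_1(\sigma_k)=\alpha_1(\sigma_k^*)=0$, $y_{j+4}=y_j$ and $y_{j+3}=y_{j-1}$. By (6) the image is $\Phi-\Phi^*$ with
$$\Phi=-z_{j+1}\otimes(y_{j-1}-z_j)-y_{j-1}\otimes(y_j-z_{j+1})-z_j\otimes(z_{j+1}-z_{j+3}),$$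
$$\Phi^*=-z_{j+2}\otimes(y_j-z_{j+3})-y_j\otimes(y_{j-1}-z_{j+2})-z_{j+3}\otimes(z_{j+2}-z_j).$$

**Step 4: reduction to $Z\wedge V$.** Let $Z\subset V$ be spanned by the differences of variables from $L^\circ$. Let $t\in S_1/Z$ be the common class of these variables, and let $\bar u,\bar v$ be the classes of $y_{j-1}-z_j$ and $y_j-z_j$. These form a basis of $V/Z$, and $y_{j-1},y_j$ have classes $t+\bar u$, $t+\bar v$. In $(S_1/Z)\otimes(V/Z)$,
$$\Phi-\Phi^*\ \mapsto\ -t\otimes\bar u-(t+\bar u)\otimes\bar v+t\otimes\bar v+(t+\bar v)\otimes\bar u=-\bar u\otimes\bar v+\bar v\otimes\bar u=-\,\bar u\wedge\bar v .$$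
So $Y\to\wedge^2(V/Z)$, a map to a one-dimensional space, is onto. The kernel of $\wedge^2V\to\wedge^2(V/Z)$ is $Z\wedge V$. Hence $Y+Z\wedge V=\wedge^2V$, and **it suffices to show $Z\wedge V\subseteq Y$.**

For this we argue dually: let $\omega$ be an alternating form on $V$ (a linear functional on $\wedge^2V$) vanishing on $Y$. We show $\omega(Z,V)=0$ for each such $\omega$; then $Z\wedge V\subseteq Y$. Since $G(L)$ is not a single 8-cycle, it is either one cycle of length $\ge10$ or has at least two components.

## 11. Alternating forms on one cycle of length at least ten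

Let $G(L)$ be one cycle of length $2n\ge10$. $Z$ is spanned by the $z_j-z_{j+1}$; after renumbering, consider $\delta=z_0-z_1$.

**Step 1: eight values of $l$ by (K).** *For $-3\le l\le4$ we have $\omega(\delta,z_l-z_0)=0$.* By (K) with $a=z_1$, $c=z_l$, $e=z_0$, we need some $z_i$ at distance $\ge3$ from $z_0,z_1,z_l$. For $0\le l\le4$ take $i=7$: the index differences $7$, $6$ and $7-l$ lie between $3$ and $7\le 2n-3$. For $-3\le l\le0$ take $i=4$: the differences $4$, $3$ and $4-l$ lie between $3$ and $7\le2n-3$. This is where $2n\ge10$ is used.

**Step 2: two families by (S)**, both with $b=z_0$, $b'=z_1$.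

* With $z=z_k$, $z'=z_{k-1}$: for $5\le k\le2n-3$ both $z_0,z_1$ are complementary to $z_k,z_{k-1}$, so
$$\omega(\delta,y_k-z_{k+1})=0\qquad(5\le k\le2n-3).\tag{9}$$
* With $z=z_k$, $z'=z_{k+1}$: similarly
$$\omega(\delta,y_k-z_{k-1})=0\qquad(4\le k\le2n-4).\tag{10}$$

**Step 3: both $x_0$ and $x_1$.** Equation (9) with $k=2n-3$ involves $y_1$ and $z_{-2}$; with Step 1 it gives $\omega(\delta,y_1-z_0)=0$. Equation (10) with $k=4$ involves $y_0$ and $z_3$; with Step 1 it gives $\omega(\delta,y_0-z_0)=0$.

**Step 4: all remaining $l$.** Now (9) gives $\omega(\delta,z_l-z_0)=0$ for $6\le l\le2n-2$, and (10) gives it for $3\le l\le2n-5$. As $2n-5\ge5$, these ranges together with Step 1 cover all $l$ modulo $2n$. So $\omega(\delta,V)=0$, hence $\omega(Z,V)=0$.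

*What happens at $2n=8$.* The common complements of $z_0,z_1$ are then only $z_4,z_5$, and (K) reaches only $l=-1,0,1,2$. Family (9) reduces to $k=5$, with $z_6=z_{-2}$, and (10) to $k=4$, with $z_3$; neither index is among those reached, so the loop does not close. By the square in Section 4 it cannot be closed by any further syzygies: for $L_4$ the map $\alpha_2$ is not onto.

## 12. Alternating forms on several components

Now let $G(L)$ have at least two components. An element of another component is complementary to everything in a given cycle, which makes (K) and (S) easier to apply; 8-cycles are now allowed.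

**Step (a): $\delta=z_j-z_{j+1}$ in a cycle $C$.**

* For $z\in C$: (K) with $b$ in another component gives $\omega(\delta,z-z_j)=0$.
* For $w\in L^\circ\setminus C$: (K) with $b=z_{j+4}$ gives $\omega(\delta,w-z_j)=0$.
* (S) with $b=z_j$, $b'=z_{j+1}$ and $(z,z')=(z_{j-3},z_{j-4})$: the index differences are $3,4$ from $z_j$ and $4,5$ from $z_{j+1}$. With $(z,z')=(z_{j+4},z_{j+5})$ they are $4,5$ and $3,4$. By (3) all pairs are complementary. We get $\omega(\delta,y_{j-3}-z_{j-2})=0=\omega(\delta,y_{j+4}-z_{j+3})$, and $y_{j-3}\ne y_{j+4}$ since the indices have different parity.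

As $z_{j-2},z_{j+3}\in C$, all variables are covered, and $\omega(\delta,V)=0$.

**Step (b): $\delta=q-q'$ with $Q=\{q,q'\}$.** For $w$ in a cycle, (K) with $b$ in that cycle complementary to $w$ gives $\omega(\delta,w-q)=0$. (S) with $b=q$, $b'=q'$ and $z,z'$ adjacent in a cycle gives $\omega(\delta,y(z)-z'')=0$, for both values of $y$. Also $\omega(\delta,q'-q)=0$ because $\omega$ is alternating. So $\omega(\delta,V)=0$.

**Step (c): $\delta=a-c$, where $a=z_j$ lies in a fixed cycle $C$ and $c$ in another component.**

* For $w\in L^\circ\setminus C$: $b=z_{j+4}$ is complementary to $a,c,w$, so (K) gives $\omega(a-c,w-c)=0$.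
* For $z\in C$: $z-a$ is a sum of consecutive differences, so $\omega(a-c,z-a)=0$ by (a). Also $\omega(a-c,a-c)=0$.
* (S) with $b=a$, $b'=c$ and $(z,z')=(z_{j+3},z_{j+4})$, then $(z_{j+4},z_{j+3})$, gives $\omega(a-c,y-z'')=0$ for both values of $y$, with $z''=z_{j+2}$ and $z''=z_{j+5}$, both in $C$.

So $\omega(a-c,V)=0$.

The elements in (a), (b), (c) span $Z$: differences inside cycles, inside $Q$, and links from $C$ to every other component. Hence $Z\wedge V\subseteq Y$. In both cases $Y=\wedge^2V$, so $I_L$ is linearly related. $\blacksquare$ (Theorem A)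

In particular $I_{L_n}$, $n\ge5$, is linearly related over every field although $L_n$ is nonmodular. Together with Section 5 this also proves Theorem B.

## 13. Five points in $\mathbb P^3$: the second syzygies are never linear

**Proof of Theorem C.** The purpose is to apply Lemma 2 with $p=3$, $r=4$. Let $L\in\mathcal L$ and $T=K[A,B,C,D]$. Let $\psi$ send $x_0\mapsto A$, $x_1\mapsto C$, minimal elements of cycles to $B$, maximal elements of cycles to $D$. If $Q=\{q\}$, send $q\mapsto B$; if $Q=\{q<q'\}$, send $q\mapsto B$, $q'\mapsto D$.

**Step 1: the image.** For $z_k$ maximal, $f_k\mapsto B^2-AD$; for $z_k$ minimal, $f_k\mapsto D^2-BC$. A complementary pair gives $B^2-AC$, $D^2-AC$ or $BD-AC$. All three occur, since a cycle of length $\ge8$ has complementary pairs at distance $4$ (both parities) and at distance $3$. So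
$$\psi(I_L)=(B^2-AD,\ D^2-BC,\ B^2-AC,\ D^2-AC,\ BD-AC).$$

**Step 2: the Hilbert function of $M=T/\psi(I_L)$ is $5$ in each degree $d\ge2$.** In $M$ the six monomials $AC,AD,BC,BD,B^2,D^2$ all equal one element $w$. So $M_2$ is spanned by $A^2,AB,C^2,CD,w$. Moreover
$$Bw=B\cdot AC=A\cdot BC=Aw,\qquad Dw=D\cdot AC=C\cdot AD=Cw,\qquad Bw=B\cdot BD=D\cdot B^2=Dw,$$
so $Aw=Bw=Cw=Dw$. A product of $A^2$ with $C$ or $D$ is $Aw$; of $AB$ with $B,C,D$ is $Aw$; similarly $C^2A$, $C^2B$, $CD\cdot A$, $CD\cdot B$, $CD\cdot D$ are all $Cw=Aw$. By induction $M_d$ is spanned by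
$$A^d,\quad A^{d-1}B,\quad C^d,\quad C^{d-1}D,\quad A^{d-2}w .$$
They are independent. The map $T\to K[s,\varepsilon]/(\varepsilon^2)$ with $A\mapsto s$, $B\mapsto\varepsilon s$, $C,D\mapsto0$ kills the five quadrics, and it sends the five elements to $s^d,\varepsilon s^d,0,0,0$. The map with $C\mapsto s$, $D\mapsto\varepsilon s$, $A,B\mapsto0$ does the same with $C^d,C^{d-1}D$ in place of the first two. So in a relation the first four coefficients vanish. The map sending all four variables to $s$ kills the five quadrics and sends $A^{d-2}w$ to $s^d$, so the last coefficient vanishes too. Hence $\dim M=1$ and $e=5$.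

Geometrically these are five points counted with multiplicity. Where $A=1$, we have $C=D=B^2$ and $B^2(B-1)=0$, which gives $(1,0,0,0)$ with multiplicity $2$ and $(1,1,1,1)$ with multiplicity $1$. Where $A=0$, the relations force $B=D=0$, which leaves $(0,0,1,0)$, of multiplicity $2$ by the symmetry $A\leftrightarrow C$, $B\leftrightarrow D$.

**Step 3: conclusion.** If $\beta_{1,j}(I_L)=0$ for all $j\neq3$ and $\beta_{2,j}(I_L)=0$ for all $j\ne4$, then Lemma 2 with $p=3$ would give $e\le4$. But $e=5$. $\blacksquare$
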